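# Condensing ccc-spaces with a regular $G_\delta$-diagonal onto first-countable Hausdorff spaces

## 1. Regular $G_\delta$-diagonals, the ccc, condensations

No separation axioms are assumed unless they are stated. We write $\Delta_X=\{(x,x):x\in X\}\subset X^2$.

**Definition 1.1.** A space $X$ has a *regular $G_\delta$-diagonal* if there are open neighborhoods $U_n$ $(n<\omega)$ of $\Delta_X$ in $X^2$ with $\Delta_X=\bigcap_{n<\omega}\overline{U_n}$.

**Example.** A metric space has one: let $U_n=\{(x,y):d(x,y)<\frac1{n+1}\}$; then $\overline{U_n}\subset\{d\le\frac1{n+1}\}$. If $\tau'\subset\tau$ are topologies on $X$ and $\tau'$ has a regular $G_\delta$-diagonal, then so does $\tau$: the same $U_n$ are open for $\tau$, and their $\tau$-closures are smaller. So the Sorgenfrey line, whose topology refines that of $\mathbb R$, has a regular $G_\delta$-diagonal.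

A space without one: let $E$ be uncountable and discrete, and add a point $\infty$ whose neighborhoods are the cofinite sets containing it. If $U_n$ are open neighborhoods of the diagonal, pick open $H_n\ni\infty$ with $H_n^2\subset U_n$. Each $E\setminus H_n$ is finite, so some $e\in E$ lies in all $H_n$, and then $(\infty,e)\in\bigcap_nU_n$.

**Definition 1.2.** $X$ is a *ccc-space* if every family of pairwise disjoint nonempty open subsets of $X$ is countable.

**Example.** Separable spaces are ccc, because disjoint open sets contain different points of a countable dense set. An uncountable discrete space is not ccc. A ccc-space that is not separable appears after Definition 1.5.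

**Definition 1.3.** $X$ *condenses onto* $Y$ if there is a continuous bijection from $X$ onto $Y$. Pulling the topology of $Y$ back along the bijection, we see that $(X,\tau)$ condenses onto a space with some topological property if and only if there is a topology $\tau'\subset\tau$ on the set $X$ with that property.

**Example.** Let $p$ be a free ultrafilter on $\omega$, and let $X=\omega\cup\{p\}$, where points of $\omega$ are isolated and the sets $\{p\}\cup U$, $U\in p$, are the basic neighborhoods of $p$. This space is not first-countable. Indeed, given $U_0,U_1,\ldots\in p$, choose pairwise distinct numbers $a_0,b_0,a_1,b_1,\dots$ with $a_n,b_n\in U_n$ (the $U_n$ are infinite) and let $A=\{a_n:n<\omega\}$. One of $A$, $\omega\setminus A$ is in $p$, but neither contains any $U_n$. Since $p$ contains all cofinite sets, $X$ condenses onto a convergent sequence, which is metrizable; by the example after 1.1, $X$ has a regular $G_\delta$-diagonal.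

**Definition 1.4.** A base is *point-countable* if each point lies in only countably many of its members.

**Example.** The singletons form a point-countable base of any discrete space. A space with a point-countable base is first-countable, as the base members containing $x$ form a countable local base at $x$.

**Definition 1.5.** For a $T_1$ space $Z$, let $PR(Z)$ be the set of nonempty finite subsets of $Z$; the basic neighborhoods of $A\in PR(Z)$ are the sets $[A,O]=\{A':A\subset A'\subset O\}$ with $O\supset A$ open in $Z$.

These sets form a base: a point $C$ of $[A,O]\cap[B,O']$ has the neighborhood $[C,O\cap O']$ inside the intersection. More generally, for a finite, possibly empty $A$ and an open $O$, the set $\{A':A\subset A'\subset O\}$ is *clopen* in $PR(Z)$. It is open, since with $A'$ it contains $[A',O]$. It is closed: if $a\in A\setminus A'$, then $[A',Z\setminus\{a\}]$ is a neighborhood of $A'$ that misses it; if $A'\not\subset O$, then no superset of $A'$ is contained in $O$, so $[A',Z]$ misses it.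

**Example.** $PR(2^\omega)$. For $a\in2^\omega$ put $a^{(n)}=\{a':a'\upharpoonright n=a\upharpoonright n\}$.

The space is not separable: given countably many finite sets $A_i$, take $x\notin\bigcup_iA_i$; then $[\{x\},2^\omega]$ contains no $A_i$.

It is ccc: for each of the countably many clopen $C\subset2^\omega$ let $\mathcal L_C$ consist of all $[A,O]$ with $A\subset C\subset O$. Every $[A,O]$ is in some $\mathcal L_C$, and two members $[A,O],[A',O']$ of the same $\mathcal L_C$ have the common point $A\cup A'$. Shrinking the members of a disjoint family of nonempty open sets to basic sets, we find at most one for each $C$.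

It is first-countable, as the sets $[A,\bigcup_{a\in A}a^{(n)}]$ form a local base at $A$.

We can now pose the question. It is due to Buzyakova and is taken here from Ivan S. Gotchev, "Cardinalities of weakly Lindelöf spaces with regular $G_\kappa$-diagonals", arXiv:1504.01785 (2015).

**Question.** Is there a ccc-space with a regular $G_\delta$-diagonal that does not condense onto a first-countable Hausdorff space?

We shall see that ZFC does not decide this. Under CH there is no such space (Theorems 1 and 2). It is consistent that there is one, even a zero-dimensional Hausdorff one of size $\omega_2$ (Theorem 3).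

## 2. The diagonal expressed by open covers

For a cover $\mathcal H$ let $\mathrm{St}(x,\mathcal H)=\bigcup\{H\in\mathcal H:x\in H\}$.

**Lemma 0 (Zenor).** $X$ has a regular $G_\delta$-diagonal if and only if there are open covers $\mathcal H_n$ $(n<\omega)$ of $X$ such that

(∗) for all $x\ne y$ there are $n$ and open $V\ni x$, $W\ni y$ such that no $H\in\mathcal H_n$ meets both $V$ and $W$.

*Proof.* Given $(U_n)$, pick open $H_n(x)\ni x$ with $H_n(x)^2\subset U_n$ and let $\mathcal H_n=\{H_n(x):x\in X\}$. If $x\ne y$, then $(x,y)\notin\overline{U_n}$ for some $n$, so there are open $V\ni x$, $W\ni y$ with $(V\times W)\cap U_n=\emptyset$. If $H\in\mathcal H_n$ contained $v\in V$ and $w\in W$, then $(v,w)\in H^2\subset U_n$, a contradiction.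

Conversely, put $U_n=\bigcup_{H\in\mathcal H_n}H^2$. This is an open neighborhood of the diagonal. For $x\ne y$ take $n,V,W$ from (∗); then $V\times W$ misses $U_n$, so $(x,y)\notin\overline{U_n}$. ∎

In (∗) the sets $V,W$ are disjoint, since $\mathcal H_n$ covers $X$: a point of $V\cap W$ would lie in some $H\in\mathcal H_n$, which would meet both. So *a space with a regular $G_\delta$-diagonal is Hausdorff*.

**Example.** $PR(2^\omega)$ has a regular $G_\delta$-diagonal. Write $A\upharpoonright n=\{a\upharpoonright n:a\in A\}$ and let $\mathcal H_n$ consist of the sets $H_n(A)=[A,\bigcup_{a\in A}a^{(n)}]$. All members $A'$ of $H_n(A)$ have $A'\upharpoonright n=A\upharpoonright n$. If $A\ne A'$, choose $n$ with $A\upharpoonright n\ne A'\upharpoonright n$; then no $H_n(B)$ meets both $H_n(A)$ and $H_n(A')$. Spaces of this kind will be the dense part of the space in Theorem 3.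

## 3. Stars around a countable dense set

Suppose that $X$ has a countable dense set $Q$ (for example, $X$ is countable and $Q=X$) and covers $\mathcal H_n$ as in Lemma 0. Consider the countable family of open sets
$$\mathrm{St}(z,\mathcal H_n),\qquad X\setminus\overline{\mathrm{St}(z,\mathcal H_n)}\qquad(z\in Q,\ n<\omega).$$
Together with $X$ it generates a second-countable topology coarser than the given one, and that topology is Hausdorff. Indeed, let $x\ne y$, take $n,V,W$ from (∗) and $H\in\mathcal H_n$ with $x\in H$, and pick $z\in Q\cap V\cap H$. Then $x\in H\subset\mathrm{St}(z,\mathcal H_n)$. Each $H'\in\mathcal H_n$ with $z\in H'$ meets $V$ and hence misses $W$, so $\mathrm{St}(z,\mathcal H_n)\cap W=\emptyset$ and $y\notin\overline{\mathrm{St}(z,\mathcal H_n)}$. So separable spaces cause no trouble.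

The sensible first attempt is to do the same with a dense set $Q$ of any size. The Hausdorff argument does not change. What is lost is countability: for every pair $(z,n)$, a point $x$ lies in one of the two sets indexed by $(z,n)$, unless it is on the boundary of the star. With uncountable $Q$, nothing bounds the number of generators that contain $x$, and there is no reason for a countable local base.

## 4. Spaces with at most $\omega_1$ points

The argument in Section 3 used, for a given pair $x\neq y$, only one $z$, close to $x$. So we can enumerate $X$ and let the $\beta$-th point act only on points outside the closure of the earlier ones. If the enumeration has length at most $\omega_1$, each point is then affected by countably many indices only.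

**Theorem 1 (ZFC).** If $|X|\le\omega_1$ and $X$ has a regular $G_\delta$-diagonal, then $X$ condenses onto a Hausdorff space with a point-countable base.

*Proof.* **Step 1: the topology.** Let $X=\{x_\beta:\beta<\kappa\}$ with $\kappa\le\omega_1$, and let $\mathcal H_n$ be as in Lemma 0. Put $Q_\gamma=\{x_\beta:\beta<\gamma\}$ and $O_\beta=X\setminus\overline{Q_\beta}$. Let $\tau'$ be generated by $X$ and the open sets
$$O_\beta\cap\mathrm{St}(x_\beta,\mathcal H_n),\qquad O_\beta\setminus\overline{\mathrm{St}(x_\beta,\mathcal H_n)}\qquad(\beta<\kappa,\ n<\omega).$$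

**Step 2: countably many generators at each point.** Let $\gamma(x)=\min\{\gamma:x\in\overline{Q_\gamma}\}$. If $x=x_\delta$, then $x\in Q_{\delta+1}$, and $Q_0=\emptyset$, so $1\le\gamma(x)\le\delta+1<\omega_1$. The sets $\overline{Q_\beta}$ increase with $\beta$, so $x\in O_\beta$ if and only if $\beta<\gamma(x)$. Thus $x$ lies only in generators with index $\beta<\gamma(x)$, and these are countably many. The finite intersections of generators, together with $X$, form a base of $\tau'$, and it is point-countable.

**Step 3: Hausdorff.** Let $x\ne y$; by symmetry assume $\gamma(x)\le\gamma(y)$. Take $n$, $V\ni x$, $W\ni y$ from (∗) and $H\in\mathcal H_n$ with $x\in H$. Since $x\in\overline{Q_{\gamma(x)}}$, there is $\beta<\gamma(x)$ with $x_\beta\in V\cap H$. Then $x\in H\subset\mathrm{St}(x_\beta,\mathcal H_n)$. Any $H'\in\mathcal H_n$ containing $x_\beta$ meets $V$, hence misses $W$; so $y\notin\overline{\mathrm{St}(x_\beta,\mathcal H_n)}$. As $\beta<\gamma(x)\le\gamma(y)$, both points are in $O_\beta$. So the two generators with index $(\beta,n)$, which are disjoint, separate $x$ from $y$. ∎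

The ccc was not used. With an enumeration longer than $\omega_1$, the ordinal $\gamma(x)$ may be uncountable, and then $x$ lies in $O_\beta$ for uncountably many $\beta$: here the argument stops.

## 5. Cardinality at most $2^\omega$

The ccc enters through the following theorem of Buzyakova, Topology Appl. 153 (2006). Recall the Erdős–Rado theorem $(2^\omega)^+\to(\omega_1)^2_\omega$: if the pairs from a set of size greater than $2^\omega$ are colored with countably many colors, there is a homogeneous set of size $\omega_1$.

**Theorem 2 (Buzyakova).** A ccc-space with a regular $G_\delta$-diagonal has cardinality $\le2^\omega$.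

*Proof.* Let $U_n$ be as in Definition 1.1 and let $H_n(x)\ni x$ be open with $H_n(x)^2\subset U_n$.

**Step 1: for each $s$ and $n$, countably many neighborhoods of $s$ suffice.** Fix $s,n$ and let $O=\{y:(y,s)\notin\overline{U_n}\}$. For $y\in O$ pick open $V_y\ni y$ and $N_y\ni s$ with $(V_y\times N_y)\cap U_n=\emptyset$. Take a maximal disjoint family of nonempty open sets each of which is contained in some $V_y$. By ccc it is countable, so there is a countable $E\subset O$ such that each of its members is contained in some $V_e$, $e\in E$. By maximality $\bigcup_{e\in E}V_e$ is dense in $\bigcup_{y\in O}V_y$: a nonempty open subset of some $V_y$ missing it could be added to the family.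

Let $y\in O$. The nonempty open set $H_n(y)\cap V_y$ meets some $V_e$, $e\in E$, in a point $z$. If there were $w\in H_n(y)\cap N_e$, then $(z,w)\in H_n(y)^2\subset U_n$ and $(z,w)\in V_e\times N_e$, a contradiction. So $H_n(y)\cap N_e=\emptyset$.

**Step 2: countable families that separate all pairs.** Let $\mathcal N_s=\{N_{s,i}:i<\omega\}$ consist of the sets $N_e$ of Step 1 for all $n$ together with all $H_n(s)$. If $x\ne y$, then $(x,y)\notin\overline{U_n}$ for some $n$. Step 1 with $s=y$, applied to the point $x\in O$, gives a member of $\mathcal N_y$ that is disjoint from $H_n(x)\in\mathcal N_x$. So for all distinct $x,y$ there are $i,j$ with $N_{x,i}\cap N_{y,j}=\emptyset$.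

**Step 3: counting.** Suppose $|X|>2^\omega$. Well-order $X$ and color each pair $x<y$ by some $(i,j)$ with $N_{x,i}\cap N_{y,j}=\emptyset$. By Erdős–Rado there is an uncountable homogeneous set, of color $(i,j)$ say. For $x<y$ in it, $N_{x,i}\cap N_{x,j}$ and $N_{y,i}\cap N_{y,j}$ are disjoint, and they are nonempty open sets since they contain $x$ and $y$, respectively. This contradicts ccc. ∎

**Corollary 5.1.** Under CH, every ccc-space with a regular $G_\delta$-diagonal condenses onto a first-countable Hausdorff space.

*Proof.* By Theorem 2 and CH such a space has size at most $2^\omega=\omega_1$. Apply Theorem 1; a point-countable base gives first countability. ∎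

So under CH the answer is "no", and a counterexample must have at least $\omega_2$ points.

## 6. Cohen-generic functions on products of sets of reals

We now aim at the following theorem.

**Theorem 3.** Let $V\models2^\omega\ge\omega_2$ and let $P$ be the Cohen poset defined below. In $V[G]$ there is a zero-dimensional Hausdorff ccc-space $X$, $|X|=\omega_2$, with a regular $G_\delta$-diagonal, that does not condense onto a first-countable Hausdorff space.

**The objects.** In $V$ fix $K,\Xi,Y\subset2^\omega$ with $|K|=\omega_2$, $|\Xi|=|Y|=\omega_1$ and $\Xi$ dense in $2^\omega$. Let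
$$S=K\times\Xi,\qquad T=K\times2^{<\omega}.$$
For $s=(k,\xi)\in S$ write $k_s=k$, $\xi_s=\xi$, $s\upharpoonright n=(k\upharpoonright n,\xi\upharpoonright n)$ and $T_s=\{(k,\xi\upharpoonright i):i<\omega\}\subset T$: this is the branch of points of $T$ below $s$. For $x$ in one of the sets $K,S,Y$, let $x^{(n)}$ be the set of all $x'$ in the same set with $x'\upharpoonright n=x\upharpoonright n$. For a set $A$ of such points, $A\upharpoonright n=\{a\upharpoonright n:a\in A\}$.

**The poset.** $P$ is the set of finite partial functions on the disjoint union
$$I=(Y\times S)\sqcup(Y\times T)\sqcup\big(Y\times\{(s,s')\in S^2:k_s\ne k_{s'}\}\big)$$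
with values in $\omega$, $\omega$, $2$, respectively, ordered by reverse inclusion. A generic $G$ gives functions $g:Y\times S\to\omega$, $h:Y\times T\to\omega$, and values $\varepsilon(y,s,s')\in2$ for $k_s\ne k_{s'}$. We put $\varepsilon(y,s,s')=1$ whenever $k_s=k_{s'}$. A coordinate in $I$ *mentions* the elements of $Y,S,T$ that occur in it; a condition mentions what the coordinates in its domain mention, and a subset of $I$ what its elements mention.

We use these standard facts.

1. $P$ is ccc, hence preserves cardinals. (Among $\omega_1$ conditions, uncountably many have domains forming a $\Delta$-system, and two of these agree on the finite root.)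
2. A finite subset, in $V[G]$, of a set from $V$ belongs to $V$. So density arguments may use finite subsets of $Y,S,K$ as parameters.
3. A countable sequence in $V[G]$ of elements of a set from $V$ lies in $V[G\upharpoonright I']$ for some countable $I'\subset I$, $I'\in V$. (For each $n$ take in $V$ a maximal antichain of conditions deciding the $n$-th term; the antichains are countable; let $I'$ be the union of the domains.)
4. For $I'\in V$, the filter $G\upharpoonright(I\setminus I')$ is generic over $V[G\upharpoonright I']$.

**Example.** Let $y\in Y$, and let $y_0',y_1',\dots$ be distinct elements of $Y\setminus\{y\}$, with the sequence in $V$. Then in $V[G]$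
$$\text{for every } s\in S \text{ there is } n \text{ with } g(y_n',s)\ge g(y,s).\tag{1}$$
Given $s$ and a condition $p$, extend $p$ to decide $g(y,s)$, pick $n$ with $(y_n',s)$ not in the domain, and put $g(y_n',s)=g(y,s)$. So the conditions that force the statement for $s$ are dense.

## 7. Why two layers over the dense part are not enough

We want a space in which neighborhoods are described by finite sets of *names*, that is, of other points. A first-countable coarser topology $\tau'$ selects, at each point, countably many basic neighborhoods inside its local base, hence countably many names. The $\omega_1$ points of $Y$ together name at most $\omega_1$ elements of $K$, so some $k\in K$ is named by none of them. We would like a point $s$ with $k_s=k$ and a point $y\in Y$ whose neighborhoods always meet unless they name each other suitably.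

At the same time (∗) must hold. It involves covers whose members $G_n(z)$ are neighborhoods of the points $z$, depending only on $n$. To prevent $G_n(z)$ from meeting neighborhoods of both $x$ and $x'$, we let $x$ name $x'$ and demand $f(z,x)>f(z,x')$, while $x'$ names $x$ and demands $f(z,x')>f(z,x)$. Here $f$ is a generic function.

The first design to try is $D\cup Y\cup S$, where the points $d\in D$ carry finite sets $B_d\subset S$ and $F_d\subset Y$, neighborhoods of $s$ consist of $s$ and points $d$ with $s\in B_d$, and neighborhoods of $y$ of $y$ and points $d$ with $y\in F_d$. To separate $y$ from $y'$ against the cover members $G_n(s'')$, a neighborhood of $y$ may name $y'$ and demand $g(y,b)>g(y',b)$ for all $b\in B_d$. Now the plan breaks down. By (1), countably many names $y'_n$ at $y$ produce countably many neighborhoods of $y$, the $n$-th one demanding $g(y,b)>g(y_n',b)$ for $b\in B_d$, and for *every* $s\in S$ one of them is disjoint from all neighborhoods of $s$. No choice of $k$ helps: the value $g(y,s)$ is a single number, and genericity has only one chance at it.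

The way past this is to insert the layer $T$. A point $s=(k,\xi)$ becomes a limit of the points $t_i=(k,\xi\upharpoonright i)$, and a $\tau$-neighborhood of $s$ contains arbitrary neighborhoods of all but finitely many $t_i$. It is now $t_i$ that names elements of $S$, from the infinite set $\{s':t_i\in T_{s'}\}$, and asks that they belong to $B_d$. The countably many points $(k,u)$ name only countably many elements of $S$, so we can choose $\xi$ such that $s=(k,\xi)$ is not among them. An element $s'\ne s$ lies above only finitely many of the $t_i$. So as $i$ grows, the sets named at $t_i$ consist of ever fresh elements $s'$, and genericity has infinitely many chances.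

## 8. The space $X$

We work in $V[G]$.

**Three auxiliary topologies.** On $S$ let $\sigma$ be generated by the sets $s^{(n)}$ and by making all functions $g(y,\cdot)$ and $\varepsilon(y,s,\cdot)$ continuous (with discrete ranges). On $Y$ let $\upsilon$ be generated by the sets $y^{(n)}$ and by making all $g(\cdot,s)$ continuous. For $u\in2^{<\omega}$ let $\kappa_u$ on $K$ be generated by the sets $k^{(n)}$ and by making all $h(y,(\cdot,u))$ continuous. The complement of each subbasic set is a union of subbasic sets, so these topologies are zero-dimensional; they are $T_1$ because the sets $x^{(n)}$ separate points.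

**The dense part.** For $u\in2^{<\omega}$, $j<\omega$ let
$$D_{u,j}=\{(u,j)\}\times PR(K,\kappa_u)\times PR(S,\sigma)\times PR(Y,\upsilon),$$
and let $D$ be the topological sum of all $D_{u,j}$. Points of $D$ are written $d=(u,j,A,B,F)$, with $A=A_d$, $B=B_d$, $F=F_d$; these sets are nonempty and finite. Put $D_{u*}=\bigcup_jD_{u,j}$. Points of $D_{u*}$ and points $(k,u)\in T$ have *level* $u$. By Section 1, sets of the form
$$\{(u,j,A,B,F):A_0\subset A\subset O_A,\ B_0\subset B\subset O_B,\ F_0\subset F\subset O_F\}\tag{2}$$
are clopen in $D$ for finite, possibly empty $A_0,B_0,F_0$ and $O_A,O_B,O_F$ open in $\kappa_u,\sigma,\upsilon$. In particular the clopen subsets of $D$ that are contained in some $D_{u,j}$ form a base of $D$.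

Let $X=D\cup T\cup Y\cup S$ (disjoint union). Since cardinals are preserved, $|X|=\omega_2$.

**Basic neighborhoods.**

For points of $D$: the clopen subsets of $D$ contained in some $D_{u,j}$.

For $t=(k,u)\in T$: let $m<\omega$, and let $\Sigma\subset\{s:t\in T_s\}$, $Y_0\subset Y$, $S_0\subset\{s:t\notin T_s\}$ be finite. The set $N(t;m,\Sigma,Y_0,S_0)$ consists of $t$ and all $(u,j,A,B,F)$ such that

- $j\ge m$, $k\in A\subset k^{(m)}$, $\Sigma\subset B$;
- $\varepsilon(y,s,s'')=1$ for all $y\in Y_0$, $s\in\Sigma$, $s''\in B$;
- for all $y'\in F$ and $s\in\Sigma$: $g(y',s)\ne g(y,s)$ for $y\in Y_0$, and $g(y',s)>g(y',s')$ for $s'\in S_0$.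

For $y\in Y$: let $m<\omega$, and let $K_0\subset K$, $S_0\subset S$, $Y_0\subset Y\setminus\{y\}$ be finite. The set $V(y;m,K_0,S_0,Y_0)$ consists of $y$ and all $(u,j,A,B,F)$ such that

- $|u|\ge m$, $y\in F\subset y^{(m)}$;
- $a\upharpoonright|u|\ne k\upharpoonright|u|$ for $a\in A$, $k\in K_0$;
- $\varepsilon(y,s,s'')=0$ for $s\in S_0$, $s''\in B$;
- $g(y',s)=g(y,s)$ for $y'\in F$, $s\in S_0$;
- for all $y'\in Y_0$: $h(y,(a,u))>h(y',(a,u))$ for $a\in A$, and $g(y,s'')>g(y',s'')$ for $s''\in B$.

For $s=(k,\xi)\in S$: let $m<\omega$, $t_i=(k,\xi\upharpoonright i)$, and let $\Phi=(\Phi_i)_{i<\omega}$ be any sequence in which $\Phi_i$ is an admissible list of parameters for $t_i$. Put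
$$M(s;m,\Phi)=\{s\}\cup\bigcup_{i\ge m}N(t_i;\Phi_i).$$
Only the $\Phi_i$ with $i\ge m$ matter; where we do not specify $\Phi_i$ for $i<m$, let it be $(0,\emptyset,\emptyset,\emptyset)$.

**Example.** If $\Sigma=\{s\}$ and $Y_0=\{y\}$, then no point $d\in N(t;m,\{s\},\{y\},S_0)$ has $y\in F_d$, because $g(y',s)\ne g(y,s)$ for all $y'\in F_d$. If $K_0=\{k\}$, then no point $d\in V(y;m,\{k\},S_0,Y_0)$ has $k\in A_d$.

**Step 1: these sets form a base of a topology $\tau$.** First, for each point the family of basic neighborhoods is directed downward. For points of $D$ take intersections. For $t,y,s$ take the maximum of the numbers $m$ and the unions of the finite sets, for $s$ also coordinatewise in $\Phi$; admissibility is preserved, and the conditions for the unions imply those for each part.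

Second, the trace of each $N$, $V$, $M$ on each $D_{u,j}$ is clopen in $D$. For $N(t;m,\Sigma,Y_0,S_0)$, $t=(k,u)$, $j\ge m$, the trace on $D_{u,j}$ is (2) with $A_0=\{k\}$, $O_A=k^{(m)}$, $B_0=\Sigma$, $F_0=\emptyset$,
$$O_B=\{s'':\varepsilon(y,s,s'')=1\ (y\in Y_0,s\in\Sigma)\},$$
$$O_F=\{y':g(y',s)\ne g(y,s),\ g(y',s)>g(y',s')\ (s\in\Sigma,y\in Y_0,s'\in S_0)\};$$
the other traces are empty. For $V(y;m,K_0,S_0,Y_0)$ and $|u|\ge m$ it is (2) with $A_0=B_0=\emptyset$, $F_0=\{y\}$,
$$O_A=\{a:a\upharpoonright|u|\ne k\upharpoonright|u|\ (k\in K_0),\ h(y,(a,u))>h(y',(a,u))\ (y'\in Y_0)\},$$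
$$O_B=\{s'':\varepsilon(y,s,s'')=0\ (s\in S_0),\ g(y,s'')>g(y',s'')\ (y'\in Y_0)\},$$
$$O_F=\{y'\in y^{(m)}:g(y',s)=g(y,s)\ (s\in S_0)\}.$$
These sets are open in $\kappa_u,\sigma,\upsilon$, because finitely many continuous functions are involved. For $M(s;m,\Phi)$, at most one $i$ has $\xi\upharpoonright i=u$, so the trace on $D_{u,j}$ is empty or the trace of a single $N(t_i;\Phi_i)$.

Third, each basic set contains a basic neighborhood of each of its points: for points of $D$ by the second remark, and for the points $t_i\in M(s;m,\Phi)$ because $N(t_i;\Phi_i)\subset M(s;m,\Phi)$. Combining this with directedness, we get a base. Moreover $D$ is open and carries its original topology, and the basic neighborhoods listed for a point form a local base at it.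

**Step 2: all basic sets are closed, so $X$ is zero-dimensional.** Since $D$ is a topological sum, the traces on $D$ are closed in $D$. So it suffices to find, for each point of $T\cup Y\cup S$ outside a given basic set, a basic neighborhood that misses it.

*A clopen subset of $D$ contained in $D_{u,j}$* is missed by $N(t;j+1,\emptyset,\emptyset,\emptyset)$, by $V(y;|u|+1,\emptyset,\emptyset,\emptyset)$ and by $M(s;|u|+1,\Phi)$ for any $\Phi$.

*$N(t;\cdot)$ with $t=(k,u)$.* For $t'=(k',u)$ with $k'\ne k$ take $m'$ with $k\notin k'^{(m')}$; points $d\in N(t';m',\emptyset,\emptyset,\emptyset)$ have $A_d\subset k'^{(m')}$, so $k\notin A_d$. For $t'=(k',u')$ with $u'\ne u$ any neighborhood works, as the levels differ. For points of $Y$ and $S$ take $V(y;|u|+1,\emptyset,\emptyset,\emptyset)$ and $M(s;|u|+1,\Phi)$, whose points of $D\cup T$ have levels of length $>|u|$.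

*$V(y;\cdot)$.* For $t\in T$ pick $s$ with $t\in T_s$; it exists because $\Xi$ is dense. By the example above, $N(t;0,\{s\},\{y\},\emptyset)$ forces $y\notin F$, while points of $V(y;\cdot)\cap D$ have $y\in F$. For $s\in S$ take $M(s;0,\Phi)$ with $\Phi_i=(0,\{s\},\{y\},\emptyset)$, for the same reason. For $y'\ne y$ take $V(y';m',\emptyset,\emptyset,\emptyset)$ with $y\notin y'^{(m')}$.

*$M(s;m,\Phi)$ with $s=(k,\xi)$.* Its points in $D$ have $k\in A$. For $y\in Y$ take $V(y;0,\{k\},\emptyset,\emptyset)$, which forces $k\notin A$. For $t'=(k',u')\in T\setminus M(s;m,\Phi)$: if $u'\notin\{\xi\upharpoonright i:i\ge m\}$, any neighborhood works; otherwise $k'\ne k$, and we take $N(t';m',\emptyset,\emptyset,\emptyset)$ with $k\notin k'^{(m')}$. For $s'=(k',\xi')\ne s$: if $k'\ne k$, take $M(s';0,\Phi')$ with $\Phi'_i=(m',\emptyset,\emptyset,\emptyset)$ and $k\notin k'^{(m')}$; its points in $T$ have first coordinate $k'$. If $k'=k$, take $n$ with $\xi'\upharpoonright n\ne\xi\upharpoonright n$ and $M(s';n,\Phi')$ with any $\Phi'$: its levels $\xi'\upharpoonright i$, $i\ge n$, are not initial segments of $\xi$.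

In particular, each $D_{u,j}$ is clopen in $X$.

## 9. The regular $G_\delta$-diagonal of $X$

Let $\mathcal G_n=\{G_n(x):x\in X\}$, where

- $G_n(d)=\{(u,j)\}\times[A,\bigcup_{a\in A}a^{(n)}]\times[B,\bigcup_{b\in B}b^{(n)}]\times[F,\bigcup_{f\in F}f^{(n)}]$ for $d=(u,j,A,B,F)$;
- $G_n(t)=N(t;n,\emptyset,\emptyset,\emptyset)$ and $G_n(y)=V(y;n,\emptyset,\emptyset,\emptyset)$;
- $G_n(s)=M(s;n,\Phi)$ with $\Phi_i=(n,\{s\},\emptyset,\emptyset)$.

These are open covers. We shall use constantly what the members of $\mathcal G_n$ fix:

- all $d'\in G_n(d)$ lie in the same $D_{u,j}$, have the same $A\upharpoonright n$, $B\upharpoonright n$, $F\upharpoonright n$, and their sets contain $A_d,B_d,F_d$;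
- points of $G_n((k,u))\cap D$ have level $u$, $j\ge n$ and $k\in A\subset k^{(n)}$;
- points of $G_n(y)\cap D$ have level of length $\ge n$ and $y\in F\subset y^{(n)}$;
- points of $G_n((k,\xi))\cap D$ have level $\xi\upharpoonright i$ with $i\ge n$, $j\ge n$, $k\in A\subset k^{(n)}$ and $(k,\xi)\in B$.

We verify (∗) for every pair of points. Write $s=(k,\xi)$, $s'=(k',\xi')$, $s''=(k'',\xi'')$.

**Case 1: $d\in D_{u,j}$ and $x\ne d$.** Let $n>|u|$ and $n>j$. Then $G_n(z)\cap D_{u,j}=\emptyset$ for $z\notin D$: for $z\in T$ because $j<n$, for $z\in Y\cup S$ because $|u|<n$. So the members of $\mathcal G_n$ that meet $D_{u,j}$ are sets $G_n(d')$ contained in $D_{u,j}$. If $x\notin D_{u,j}$, take $D_{u,j}$ and a neighborhood of $x$ missing it. If $x\in D_{u,j}$, let $n$ also be so large that $(A\upharpoonright n,B\upharpoonright n,F\upharpoonright n)$ differs for $d$ and $x$ (distinct finite sets have distinct restrictions for large $n$), and take $G_n(d)$ and $G_n(x)$. The triple is constant on each of these, with different values, and constant on any $G_n(d')$, so no member meets both.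

**Case 2: $t=(k,u)$ and $y$; or $t$ and $s$; or $t$ and $t'=(k',u')$ with $u'\ne u$.** Take $n>|u|$, and $n>|u'|$ in the last subcase. The members of $\mathcal G_n$ that meet $N(t;0,\emptyset,\emptyset,\emptyset)$ are of the form $G_n(d)$ with $d\in D_{u*}$ or $G_n((k'',u))$; sets $G_n(y'')$ and $G_n(s'')$ contain neither $t$ nor points of $D$ of level $u$, because $|u|<n$. So these members are contained in $D_{u*}\cup\{(k'',u):k''\in K\}$, and they miss $V(y;n,\emptyset,\emptyset,\emptyset)$, $M(s;n,\Phi)$ (any $\Phi$) and $N(t';0,\emptyset,\emptyset,\emptyset)$.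

**Case 3: $t=(k,u)$ and $t'=(k',u)$ with $k\ne k'$.** Take $n>|u|$ with $k\upharpoonright n\ne k'\upharpoonright n$, and the sets $N(t;n,\emptyset,\emptyset,\emptyset)$, $N(t';n,\emptyset,\emptyset,\emptyset)$. On their points in $D$, $A\upharpoonright n$ is $\{k\upharpoonright n\}$ and $\{k'\upharpoonright n\}$, respectively. As in Case 2, only members $G_n(d)$ and $G_n((k'',u))$ are relevant. On $G_n(d)$ the set $A\upharpoonright n$ is constant. If $G_n((k'',u))$ meets the first set, then $k''=k$ or there is a common point in $D$, where $\{k''\upharpoonright n\}=A\upharpoonright n=\{k\upharpoonright n\}$; so $k''\upharpoonright n=k\upharpoonright n$. Likewise for the second set. So no member meets both.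

**Case 4: $y\ne y'$.** Take $n$ with $y\upharpoonright n\ne y'\upharpoonright n$ and
$$W=V(y;n,\emptyset,\emptyset,\{y'\}),\qquad W'=V(y';n,\emptyset,\emptyset,\{y\}).$$
Suppose a member of $\mathcal G_n$ meets both.

- $G_n(y'')$: meeting $W$ gives $y''=y$ or a common point in $D$, where $F\upharpoonright n=\{y''\upharpoonright n\}=\{y\upharpoonright n\}$; so $y''\upharpoonright n=y\upharpoonright n$. Meeting $W'$ gives $y''\upharpoonright n=y'\upharpoonright n$, a contradiction.
- $G_n(d)$: $F\upharpoonright n$ is constant on it, but would be $\{y\upharpoonright n\}$ and $\{y'\upharpoonright n\}$.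
- $G_n(t'')$, $t''=(k'',v)$: a point common with $W$ is in $D$, has level $v$ and $k''\in A$, so $h(y,t'')>h(y',t'')$. In the same way $W'$ gives $h(y',t'')>h(y,t'')$.
- $G_n(s'')$: a point common with $W$ is in $D$ and has $s''\in B$, so $g(y,s'')>g(y',s'')$. In the same way $W'$ gives $g(y',s'')>g(y,s'')$.

**Case 5: $s\ne s'$ with $k\ne k'$.** Take $n$ with $k\upharpoonright n\ne k'\upharpoonright n$. Let $M=M(s;0,\Phi)$ with $\Phi_i=(n,\{s\},\emptyset,\{s'\})$; this is admissible, since $k\ne k'$ implies $t_i\notin T_{s'}$. Define $M'$ symmetrically. If $G_n(t'')$ or $G_n(s'')$, with first coordinate $k''$, meets $M$, then the common point is in $T\cup S$, so $k''=k$, or it is in $D$, where $A\upharpoonright n=\{k''\upharpoonright n\}=\{k\upharpoonright n\}$; in any case $k''\upharpoonright n=k\upharpoonright n$. Likewise for $M'$, so no such member meets both. For $G_n(d)$ use that $A\upharpoonright n$ is constant. If $G_n(y'')$ meets $M$, the common point is in $D$ and has $y''\in F$, so $g(y'',s)>g(y'',s')$; meeting $M'$ gives the reverse inequality.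

**Case 6: $s\ne s'$ with $k=k'$.** Take $n$ with $\xi\upharpoonright n\ne\xi'\upharpoonright n$. Let $M=M(s;n,\Phi)$ with $\Phi_i=(0,\{s\},\emptyset,\{s'\})$ for $i\ge n$; this is admissible, since $(k,\xi\upharpoonright i)\notin T_{s'}$ for $i\ge n$. Define $M'$ symmetrically. The points of $M\setminus\{s\}$ have levels $\xi\upharpoonright i$, $i\ge n$, and those of $M'\setminus\{s'\}$ have levels $\xi'\upharpoonright i$, $i\ge n$; these two sets of levels are disjoint. All points of $G_n(d)$, and all points of $G_n(t'')$, have one level, so neither kind meets both $M$ and $M'$. If $G_n(s'')$ meets $M$, then $s''=s$ or there is a common point of level $\xi''\upharpoonright i=\xi\upharpoonright i$ with $i\ge n$; so $\xi''\upharpoonright n=\xi\upharpoonright n$. Likewise for $M'$, a contradiction. For $G_n(y'')$ argue as in Case 5.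

**Case 7: $s$ and $y$.** Here each point names the other. Take $n=0$, $M=M(s;0,\Phi)$ with $\Phi_i=(i,\{s\},\{y\},\emptyset)$, and $W=V(y;0,\{k\},\{s\},\emptyset)$. Suppose a member of $\mathcal G_0$ meets both.

- $G_0(y')$: a point common with $M$ is in $D$ and has $y'\in F$, so $g(y',s)\ne g(y,s)$. In particular $y'\ne y$, so a point common with $W$ is in $D$ too and has $y'\in F$; it gives $g(y',s)=g(y,s)$. Contradiction.
- $G_0(d)$: pick $y'\in F_d$; it belongs to $F$ at all points of $G_0(d)$. Then $M$ gives $g(y',s)\ne g(y,s)$ and $W$ gives $g(y',s)=g(y,s)$.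
- $G_0(t'')$, $t''=(k'',v)$: meeting $W$ gives a point of level $v$ with $k''\in A$, so $k''\upharpoonright|v|\ne k\upharpoonright|v|$. Meeting $M$ gives $t''\in M$, so $k''=k$; or a point of $D$ in $N(t_i;\Phi_i)$ with $v=\xi\upharpoonright i$ and $k''\in A\subset k^{(i)}$, so $k''\upharpoonright|v|=k\upharpoonright|v|$. Contradiction in both cases.
- $G_0(s'')$: meeting $W$ gives a point $d''\in D$ with $k''\in A_{d''}$, hence $k''\ne k$, and $s''\in B_{d''}$, hence $\varepsilon(y,s,s'')=0$. Meeting $M$ gives a common point of $T$ or $s''=s$, both of which imply $k''=k$; or a point $d'\in D$ with $s''\in B_{d'}$, so $\varepsilon(y,s,s'')=1$. Contradiction in all cases.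

So (∗) holds, and $X$ has a regular $G_\delta$-diagonal by Lemma 0. In particular $X$ is Hausdorff, and with Section 8 it is zero-dimensional Hausdorff, hence Tychonoff.

## 10. $X$ is ccc

**Step 1: $D$ is dense in $X$.** It suffices that every $N(t;\cdot)$ and every $V(y;\cdot)$ meets $D$, because every $M(s;\cdot)$ contains some $N(t;\cdot)$.

*$N((k,u);m,\Sigma,Y_0,S_0)$.* Enlarging $\Sigma$, which shrinks the set, we may assume $\Sigma\ne\emptyset$; this is possible since $\Xi$ is dense. Given a condition $p$, choose $y'\in Y\setminus Y_0$ not mentioned in $p$, extend $p$ to decide $g(y,s)$ for $y\in Y_0$, $s\in\Sigma$, and then put $g(y',s')=0$ for $s'\in S_0$ and $g(y',s)=N$ for $s\in\Sigma$, with $N\ge1$ larger than all the decided $g(y,s)$. This is possible because $\Sigma\cap S_0=\emptyset$. So by genericity there is $y'$ with $g(y',s)\ne g(y,s)$ and $g(y',s)>g(y',s')$ for all $s\in\Sigma$, $y\in Y_0$, $s'\in S_0$. Then $(u,m,\{k\},\Sigma,\{y'\})$ is in the set; the condition on $\varepsilon$ holds by the default value, as all elements of $\Sigma$ have first coordinate $k$.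

*$V(y;m,K_0,S_0,Y_0)$.* Fix $a\in K\setminus K_0$. Given $p$, choose $u$ with $|u|\ge m$, with $a\upharpoonright|u|\ne k\upharpoonright|u|$ for $k\in K_0$, and with $(a,u)$ not mentioned in $p$. Choose $s''\in S$ not mentioned in $p$ with $k_{s''}\notin\{k_s:s\in S_0\}$. Extend $p$ by $h(y,(a,u))=g(y,s'')=1$, by $h(y',(a,u))=g(y',s'')=0$ for $y'\in Y_0$, and by $\varepsilon(y,s,s'')=0$ for $s\in S_0$. So by genericity such $u,s''$ exist in $V[G]$, and $(u,0,\{a\},\{s''\},\{y\})$ is in the set.

**Step 2: a neighborhood base in $D_{u,j}$ with finite parameters.** For finite $Q\subset Y$, $R\subset S$ and $n<\omega$ let $O(A,B,F;Q,R,n)$ be the set of all $(u,j,A',B',F')$ such that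

- $A\subset A'$, and each $a'\in A'$ has a *partner* $a\in A$ with $a'\upharpoonright n=a\upharpoonright n$ and $h(y,(a',u))=h(y,(a,u))$ for $y\in Q$;
- $B\subset B'$, and each $b'\in B'$ has a partner $b\in B$ with $b'\upharpoonright n=b\upharpoonright n$, $g(y,b')=g(y,b)$ and $\varepsilon(y,s,b')=\varepsilon(y,s,b)$ for $y\in Q$, $s\in R$;
- $F\subset F'$, and each $f'\in F'$ has a partner $f\in F$ with $f'\upharpoonright n=f\upharpoonright n$ and $g(f',s)=g(f,s)$ for $s\in R$.

These sets form a neighborhood base at $(u,j,A,B,F)$. Indeed, a basic neighborhood of $a\in A$ in $\kappa_u$ is given by some $n$ and finitely many $y$, and similarly for $\sigma$ and $\upsilon$; take the maximum of the $n$ and the unions of the finite sets over all elements of $A,B,F$. Enlarging $Q,R,n$ shrinks $O(A,B,F;Q,R,n)$.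

**Step 3: each $D_{u,j}$ is ccc.** In $PR(2^\omega)$, two basic sets with the same clopen $C$ had a common point, the union of the two finite sets. Here we make two conditions isomorphic and amalgamate them so that each new object behaves exactly like its partner.

Suppose $p\Vdash\{\dot o_\alpha:\alpha<\omega_1\}$ are pairwise disjoint nonempty open subsets of $D_{u,j}$. For each $\alpha$ choose a condition $\le p$ deciding $A_\alpha,B_\alpha,F_\alpha,Q_\alpha,R_\alpha,n_\alpha$ such that it forces $O(A_\alpha,B_\alpha,F_\alpha;Q_\alpha,R_\alpha,n_\alpha)\subset\dot o_\alpha$. Choose finite $Y_\alpha\supset F_\alpha\cup Q_\alpha$, $S_\alpha\supset B_\alpha\cup R_\alpha$, $K_\alpha\supset A_\alpha$ such that all coordinates of this condition use only elements of $Y_\alpha,S_\alpha,K_\alpha$ and finite binary strings, and $k_s\in K_\alpha$ for $s\in S_\alpha$. Finally extend it to $p_\alpha$, using only such elements, so that $p_\alpha$ is defined on all coordinates in $Y_\alpha\times S_\alpha$, in $Y_\alpha\times(K_\alpha\times\{u\})$, and on all $(y,s,s')\in Y_\alpha\times S_\alpha^2$ with $k_s\ne k_{s'}$. By Step 2,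
$$p_\alpha\Vdash O(A_\alpha,B_\alpha,F_\alpha;Y_\alpha,S_\alpha,n_\alpha)\subset\dot o_\alpha.\tag{3}$$

*Isomorphic conditions.* By the $\Delta$-system lemma pass to an uncountable set of $\alpha$ for which the $Y_\alpha$, the $S_\alpha$ and the $K_\alpha$ form $\Delta$-systems, with constant cardinalities and constant $n_\alpha=n$. Enumerate each $Y_\alpha,S_\alpha,K_\alpha$ with the root first, the root in a fixed order. In terms of these enumerations, the sets of indices of $A_\alpha,B_\alpha,F_\alpha$, the map $s\mapsto k_s$, the restrictions to $n$ of the enumerated elements, and the finite function $p_\alpha$ with elements replaced by indices take only countably many values. Hence there are $\alpha\ne\beta$ for which all these agree. So there are bijections $\pi:Y_\alpha\to Y_\beta$, $S_\alpha\to S_\beta$, $K_\alpha\to K_\beta$ that are the identity on the roots $Y_\alpha\cap Y_\beta$, $S_\alpha\cap S_\beta$, $K_\alpha\cap K_\beta$, carry $A_\alpha,B_\alpha,F_\alpha,p_\alpha$ to $A_\beta,B_\beta,F_\beta,p_\beta$, and satisfy $k_{\pi(s)}=\pi(k_s)$ and $\pi(x)\upharpoonright n=x\upharpoonright n$. (Elements $(k,v)$ of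 $T$ are moved to $(\pi(k),v)$.)

*The retraction $\rho$.* The union $p_\alpha\cup p_\beta$ is a condition: a common coordinate $c$ uses only root elements, so $\pi(c)=c$ and $p_\beta(c)=p_\alpha(c)$. Let $\rho$ be the identity on $Y_\alpha,S_\alpha,K_\alpha$ and $\pi^{-1}$ on $Y_\beta,S_\beta,K_\beta$; this is well defined on the roots. Then
$$k_{\rho(s)}=\rho(k_s)\qquad(s\in S_\alpha\cup S_\beta).\tag{4}$$
For $s\in S_\alpha$ both sides are $k_s$; for $s=\pi(s')$ with $s'\in S_\alpha$ we have $k_s=\pi(k_{s'})$, and both sides are $k_{s'}$.

*The amalgamation.* Let $val_\alpha$ denote the values of $g,h,\varepsilon$ decided by $p_\alpha$ on entries from $Y_\alpha,S_\alpha,K_\alpha\times\{u\}$, including the default value $1$ of $\varepsilon$ if the first coordinates agree. For coordinates $c=(y,s)$, $(y,(k,u))$ or $(y,s,s')$ in $I$ with entries from $Y_\alpha\cup Y_\beta$, $S_\alpha\cup S_\beta$, $K_\alpha\cup K_\beta$ put $r(c)=val_\alpha(\rho(c))$. If also $c\in\mathrm{dom}\,p_\alpha$, then $\rho(c)=c$, so $r(c)=p_\alpha(c)$. If also $c\in\mathrm{dom}\,p_\beta$, then $\rho(c)=\pi^{-1}(c)\in\mathrm{dom}\,p_\alpha$ and $r(c)=p_\alpha(\pi^{-1}(c))=p_\beta(c)$.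 So $q=r\cup p_\alpha\cup p_\beta$ is a condition. If $k_s=k_{s'}$ for $s,s'\in S_\alpha\cup S_\beta$, then $k_{\rho(s)}=k_{\rho(s')}$ by (4), so the default value $\varepsilon(y,s,s')=1$ also equals $val_\alpha(\rho(y),\rho(s),\rho(s'))$. Thus $q$ forces that all values of $g$, of $h(\cdot,(\cdot,u))$ and of $\varepsilon$ on the above entries equal $val_\alpha\circ\rho$; in particular, *these values depend only on the $\rho$-images of the entries*.

*The common point.* We claim that $q$ forces
$$(u,j,A_\alpha\cup A_\beta,B_\alpha\cup B_\beta,F_\alpha\cup F_\beta)$$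
to be in both $O(A_\alpha,B_\alpha,F_\alpha;Y_\alpha,S_\alpha,n)$ and $O(A_\beta,B_\beta,F_\beta;Y_\beta,S_\beta,n)$. For the $\alpha$-set, elements of $A_\alpha,B_\alpha,F_\alpha$ are their own partners, and the partner of $x'$ in $A_\beta$, $B_\beta$ or $F_\beta$ is $\rho(x')=\pi^{-1}(x')$, which lies in $A_\alpha$, $B_\alpha$ or $F_\alpha$, has the same restriction to $n$, and has the same $\rho$-image as $x'$; so all required equalities of values hold. For the $\beta$-set, the partner of $x$ in $A_\alpha$, $B_\alpha$ or $F_\alpha$ is $\pi(x)$: again $\pi(x)\upharpoonright n=x\upharpoonright n$ and $\rho(\pi(x))=x=\rho(x)$. Since $q\le p_\alpha,p_\beta$, (3) shows that $q$ forces $\dot o_\alpha\cap\dot o_\beta\ne\emptyset$. But $q\le p$, a contradiction.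

**Step 4: conclusion.** $D$ is a countable sum of ccc-spaces: of uncountably many disjoint nonempty open sets, uncountably many would meet the same $D_{u,j}$. So $D$ is ccc, and so is $X$, in which $D$ is dense.

## 11. Infinitely many chances along a branch

The next lemma is the exact form of the remark that ended Section 7. The points $t_i$ form the branch below $(k,\xi)$, and the sets $\Sigma^l_i$ are what is named at $t_i$.

**Lemma 11.1.** Let $k\in K$, $\xi\in\Xi$, $t_i=(k,\xi\upharpoonright i)$. For $i,l<\omega$ let
$$\Sigma^l_i\subset\{(k,\xi'):\xi'\in\Xi\setminus\{\xi\},\ \xi'\upharpoonright i=\xi\upharpoonright i\},\qquad Y^l_i\subset Y,\qquad S^l_i\subset S\setminus\Sigma^l_i$$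
be finite. Then for all but countably many $y\in Y$: for all $l,m$, all finite $S'\subset S$ with $k\notin\{k_s:s\in S'\}$ and all finite $Y'\subset Y\setminus\{y\}$ there is $i\ge m$ such that

1. $g(y,s')\ne g(y_0,s')$ for $s'\in\Sigma^l_i$, $y_0\in Y^l_i$;
2. $g(y,s')>g(y,s_0)$ for $s'\in\Sigma^l_i$, $s_0\in S^l_i$;
3. $\varepsilon(y,s_*,s')=0$ for $s'\in\Sigma^l_i$, $s_*\in S'$;
4. $h(y,t_i)>h(y',t_i)$ for $y'\in Y'$;
5. $g(y,s')>g(y',s')$ for $s'\in\Sigma^l_i$, $y'\in Y'$.

*Proof.* **Step 1: the exceptional $y$.** By facts 2 and 3 of Section 6 the given countable sequence of finite sets lies in $V_1=V[G\upharpoonright I']$ for some countable $I'\subset I$, $I'\in V$. Let $y\in Y$ be not mentioned in $I'$ and not in $\bigcup_{i,l}Y^l_i$. This excludes only countably many $y$. By fact 4, $G\upharpoonright(I\setminus I')$ is generic over $V_1$. Fix $l,m,S',Y'$.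

**Step 2: a fresh index.** Let $p$ be a condition on $I\setminus I'$. Each $(k,\xi')$ with $\xi'\ne\xi$ lies in $\Sigma^l_i$ for only finitely many $i$, because $\xi'\upharpoonright i=\xi\upharpoonright i$ fails for large $i$. The $t_i$ are distinct. As $p$ mentions only finitely many elements, there is $i\ge m$ such that neither $t_i$ nor any element of $\Sigma^l_i$ is mentioned in $p$.

**Step 3: first decide what we must exceed.** Extend $p$ so that, together with $G\upharpoonright I'$, the following values are decided, adding no other coordinates:
$$g(y_0,s')\ (y_0\in Y^l_i\cup Y',\ s'\in\Sigma^l_i),\qquad g(y,s_0)\ (s_0\in S^l_i),\qquad h(y',t_i)\ (y'\in Y').$$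
As $y\notin Y^l_i\cup Y'$ and $S^l_i\cap\Sigma^l_i=\emptyset$, none of these coordinates is of the form
$$(y,s'),\qquad(y,t_i),\qquad(y,s_*,s')\qquad(s'\in\Sigma^l_i,\ s_*\in S').\tag{5}$$
The coordinates (5) are not in $I'$, since $y$ is not mentioned there, and not in the domain of $p$, by Step 2. So they are still free.

**Step 4: then exceed it.** Put $g(y,s')=h(y,t_i)=N$ for $s'\in\Sigma^l_i$, with $N$ larger than all decided values, and $\varepsilon(y,s_*,s')=0$. The latter is legitimate, since $k_{s_*}\ne k=k_{s'}$. Now 1–5 hold for this $i$. So the conditions on $I\setminus I'$ that force 1–5 for some $i\ge m$ are dense, and the claim follows by genericity over $V_1$. ∎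

## 12. No coarser first-countable Hausdorff topology

Suppose $X$ condenses onto a first-countable Hausdorff space. By 1.3 there is a first-countable Hausdorff topology $\tau'\subset\tau$ on $X$. Fix at each point a countable local $\tau'$-base of $\tau'$-open sets.

**Step 1: choose $k$ outside everything named at points of $Y$.** For $y\in Y$, inside each member of its local base choose a set $V(y;m,K_0,S_0,Y_0)$, and let $K_y$ be the union of all chosen $K_0$ and all $\{k_s:s\in S_0\}$. Each $K_y$ is countable, so $|\bigcup_{y\in Y}K_y|\le\omega_1$. As $|K|=\omega_2$, we can fix $k\in K\setminus\bigcup_{y\in Y}K_y$.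

**Step 2: choose $\xi$ outside everything named at the points $(k,u)$.** For each $t=(k,u)$, $u\in2^{<\omega}$, inside each member of the local base at $t$ choose a set $N(t;\Phi)$, $\Phi=(m,\Sigma,Y_0,S_0)$, with $\Sigma\ne\emptyset$; we can shrink a given $N(t;\cdot)$ by adding to $\Sigma$ some $s$ with $t\in T_s$. Let $E$ be the union of all these $\Sigma$. It is countable, because there are countably many $u$. As $\Xi$ is uncountable, choose $\xi\in\Xi$ with $s:=(k,\xi)\notin E$. Let $t_i=(k,\xi\upharpoonright i)$.

**Step 3: neighborhoods of $s$ contain chosen neighborhoods of the $t_i$.** Let $\{W_l:l<\omega\}$ be the local base at $s$. As $W_l\in\tau$, it contains some $M(s;m_l,\cdot)$, so $t_i\in W_l$ for $i\ge m_l$. As $W_l\in\tau'$, for each $i\ge m_l$ it contains a member of the local base at $t_i$, hence one of the chosen sets: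
$$N(t_i;\Phi^l_i)\subset W_l,\qquad\Phi^l_i=(m^l_i,\Sigma^l_i,Y^l_i,S^l_i)\qquad(i\ge m_l).$$
The elements of $\Sigma^l_i\subset E$ have the form $(k,\xi')$ with $\xi'\upharpoonright i=\xi\upharpoonright i$, by admissibility, and $\xi'\ne\xi$, since $s\notin E$. Also $S^l_i\cap\Sigma^l_i=\emptyset$ by admissibility. For $i<m_l$ let these three finite sets be empty. So the hypotheses of Lemma 11.1 hold.

**Step 4: choose $y$ and a common point.** Let $y\in Y$ be as in Lemma 11.1; such $y$ exists since $Y$ is uncountable. As $\tau'$ is Hausdorff, some $W_l$ is disjoint from some member of the local base at $y$. The latter contains a chosen $V(y;m',K_0,S_0,Y_0)$, and $k\notin K_0\cup\{k_{s_*}:s_*\in S_0\}$ by Step 1. Let $m\ge m_l,m'$ be such that $k\upharpoonright m\ne k_0\upharpoonright m$ for all $k_0\in K_0$. Let $i\ge m$ be as in Lemma 11.1 for $l$, $m$, $S'=S_0$, $Y'=Y_0$. Put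
$$d=(\xi\upharpoonright i,\ m^l_i,\ \{k\},\ \Sigma^l_i,\ \{y\}).$$
This is a point of $D$, because $\Sigma^l_i\ne\emptyset$.

*$d\in N(t_i;\Phi^l_i)\subset W_l$.* The level is $\xi\upharpoonright i$, the second entry is $m^l_i$, $A=\{k\}$, and $B=\Sigma^l_i$. For $y_0\in Y^l_i$ and $s',s''\in\Sigma^l_i$ we have $\varepsilon(y_0,s',s'')=1$, since both first coordinates are $k$. The conditions on $F=\{y\}$ are exactly 1 and 2 of Lemma 11.1.

*$d\in V(y;m',K_0,S_0,Y_0)$.* The level has length $i\ge m'$. Since $F=\{y\}$, we have $y\in F\subset y^{(m')}$, and the condition $g(y',s_*)=g(y,s_*)$ for $y'\in F$ is trivial. As $i\ge m$, $k\upharpoonright i\ne k_0\upharpoonright i$ for $k_0\in K_0$. The remaining conditions, on $\varepsilon$, on $h$ and on $g$, are 3, 4 and 5 of Lemma 11.1.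

So $d$ lies in two disjoint sets, a contradiction. With Sections 8–10 this proves Theorem 3. ∎

## 13. Independence from ZFC

If ZFC is consistent, so are ZFC + CH and ZFC + $2^\omega\ge\omega_2$. In models of CH, Corollary 5.1 says that no ccc-space with a regular $G_\delta$-diagonal fails to condense onto a first-countable Hausdorff space. Forcing with $P$ over a model of $2^\omega\ge\omega_2$ gives, by Theorem 3, a model with such a space. So the existence of a ccc-space with a regular $G_\delta$-diagonal that does not condense onto a first-countable Hausdorff space is independent of ZFC. Since the consistent example is Tychonoff, ccc and of size $\omega_2$, the cardinal $\omega_1$ in Theorem 1 cannot be improved in ZFC, even for Tychonoff ccc-spaces.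

## 14. Linked families and Martin's axiom

This supplement is not used above. It says when the stars of Section 3 can be replaced by countably many open sets even without a countable dense set. A family of sets is *linked* if any two of its members meet, and *$\sigma$-linked* if it is a countable union of linked families. For example, the base of $PR(2^\omega)$ in Section 1 was divided into the countably many linked families $\mathcal L_C$.

**Theorem 4.** Let $X$ have a regular $G_\delta$-diagonal witnessed by covers $\mathcal H_n$ as in Lemma 0. Let $\mathcal P=\bigcup_{e<\omega}\mathcal P_e$ be a family of nonempty open sets, each $\mathcal P_e$ linked, such that for $x\ne y$ there are $n$, $H\in\mathcal H_n$, $V\in\mathcal P$ and open $W\ni y$ with $x\in V\subset H$ and no member of $\mathcal H_n$ meeting both $V$ and $W$. Then $X$ condenses onto a second-countable Hausdorff space. In particular this holds if the family of all nonempty open sets is $\sigma$-linked, e.g. if $X$ is separable.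

*Proof.* Let $P_{n,e}=\bigcup\{H\in\mathcal H_n:H\supset V'\text{ for some }V'\in\mathcal P_e\}$. Given $x\ne y$, take $n,H,V,W$ as in the hypothesis, with $V\in\mathcal P_e$. Then $x\in H\subset P_{n,e}$. Any $H'$ occurring in the union contains some $V'\in\mathcal P_e$, which meets $V$; so $H'$ meets $V$ and $H'\cap W=\emptyset$. Hence $y\notin\overline{P_{n,e}}$. So the countable family $\{P_{n,e},\,X\setminus\overline{P_{n,e}}:n,e<\omega\}$, together with $X$, generates a coarser second-countable Hausdorff topology.

For the last statement, let $\mathcal P$ be the family of all nonempty open sets; given $x\ne y$, intersect the $V$ of (∗) with some $H\in\mathcal H_n$ containing $x$. If $\{z_e:e<\omega\}$ is dense in $X$, the families $\mathcal P_e$ of all open sets containing $z_e$ are linked and cover $\mathcal P$. ∎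

Recall that MA$_\kappa$ says: for every ccc poset and every family of at most $\kappa$ dense subsets of it there is a filter that meets all of them. A textbook consequence of MA$_{\omega_1}$ is that finite-support products of ccc posets are ccc.

**Corollary 14.1.** Let $\kappa\ge\omega_1$ and assume MA$_\kappa$. Every ccc-space $X$ with a regular $G_\delta$-diagonal and $|X|\le\kappa$ condenses onto a second-countable Hausdorff space.

*Proof.* We may assume that $X$ has at least two points. Take $\mathcal H_n$ from Lemma 0, and for each ordered pair $x\ne y$ choose one $V=V_{xy}$ as in Theorem 4, namely the $V$ of (∗) intersected with a member of $\mathcal H_n$ containing $x$. Let $R$ be the set of all nonempty finite intersections of these sets, ordered by inclusion. Then $|R|\le\kappa$. If two members of $R$ meet, their intersection is in $R$; so incompatible members are disjoint, and $R$ is a ccc poset because $X$ is a ccc-space. Conversely, compatible members meet.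

Let $R^{(\omega)}$ be the finite-support power: functions $f$ on $\omega$ with values in $R$ or equal to an added formal top element $1\notin R$, lying strictly above $R$, with $f(i)=1$ for all but finitely many $i$, ordered coordinatewise. It is ccc by MA$_{\omega_1}$. For $q\in R$ the set $\{f:\exists i\ f(i)\le q\}$ is dense: given $f$, change its value at some $i$ with $f(i)=1$ to $q$. Let $\mathcal F$ be a filter that meets these at most $\kappa$ dense sets, and put
$$\mathcal P_i=\{q\in R:\exists f\in\mathcal F\ f(i)\le q\}.$$
The $\mathcal P_i$ cover $R$. They are linked: if $f(i)\le q$ and $f'(i)\le q'$ with $f,f'\in\mathcal F$, let $f''\in\mathcal F$ be below both; then $f''(i)\in R$ is a nonempty set contained in $q\cap q'$. Since $R$ contains all $V_{xy}$, Theorem 4 applies with $\mathcal P=R$. ∎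

So under MA $+\,\neg$CH there are no counterexamples of size $<2^\omega$: apply Corollary 14.1 with $\kappa=\max(|X|,\omega_1)<2^\omega$. This contrasts with CH, where there are none at all, and with the models of Theorem 3, where there is one of size $\omega_2$.
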